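\title{Stable convergence and moments of twisted partial sums of a Steinhaus random multiplicative function}

\begin{abstract}
Let $\alpha$ be a Steinhaus random multiplicative function and let $f$ be a multiplicative function for which $|f(p)|^2$ has mean value $\theta\in(0,1)$ over the primes. We prove that the sums $\sum_{n\le x}\alpha(n)f(n)$, normalized to have variance one, converge stably to $\sqrt{V_\infty}\,G$, where $G$ is a standard complex Gaussian and $V_\infty$ is an almost surely positive and finite random variable built from the Euler product of $\alpha f$ on the line $\operatorname{Re}s=\frac12$. The moments of order $2q$ converge to those of the limit for every $q<1/\theta$. This proves a conjecture of Gorodetsky and Wong. We also show that the moments of order $2q$ tend to infinity for $q\ge1/\theta$.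
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The partial sums and the random measures}

A function $f:\mathbb{N}\to\mathbb{C}$ is \emph{multiplicative} if $f(mn)=f(m)f(n)$ whenever $m$ and $n$ are coprime. A \emph{Steinhaus random multiplicative function} $\alpha$ is obtained from independent random variables $\alpha(p)$, one for each prime $p$, uniformly distributed on the unit circle $\{|z|=1\}$, by setting $\alpha(n)=\prod_p\alpha(p)^{a_p}$ for $n=\prod_pp^{a_p}$. Let $\mathcal{F}=\sigma(\alpha(p):p\text{ prime})$. Since $\mathbb{E}[\alpha(p)^k]=0$ for every integer $k\neq0$, unique factorization gives the orthogonality relation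
\begin{equation}\label{eq:orth}
\mathbb{E}\big[\alpha(m)\overline{\alpha(n)}\big]=\mathbf{1}_{m=n}.
\end{equation}
Let $f\not\equiv0$ be multiplicative, so that $f(1)=1$. For $x\ge1$ put
\[
g(n)=|f(n)|^2,\qquad N(x)=\sum_{n\le x}g(n),\qquad S_x=\frac{1}{\sqrt{N(x)}}\sum_{n\le x}\alpha(n)f(n).
\]
By \eqref{eq:orth}, $\mathbb{E}|S_x|^2=1$. We ask for the limiting distribution and the limiting moments of $S_x$.

If the $\alpha(n)$ were independent, one would expect the limit to be a standard complex Gaussian $G$, that is, a variable whose real and imaginary parts are independent centered normals of variance $\frac12$. They are orthogonal but far from independent: the single variable $\alpha(2)$ enters every even term. The influence of the small primes survives in the limit as a random variance, which is read off from the Euler product of $\alpha f$. Define the random measures on $\mathbb{R}$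
\begin{equation}\label{eq:mx}
m_x(ds)=\prod_{p\le x}\frac{|L_p(s)|^2}{\mathbb{E}|L_p(s)|^2}\,ds,\qquad L_p(s)=1+\sum_{k\ge1}\frac{\alpha(p)^kf(p^k)}{p^{k(1/2+is)}}.
\end{equation}
The factors are independent and have mean one. Hence $m_x$ has Lebesgue measure as its mean, and for a bounded interval $I$ the mass $m_x(I)$ is a nonnegative martingale as $x$ runs through the primes.

We say that \emph{$m_\infty$ exists} if there is a random locally finite nonnegative Borel measure $m_\infty$ on $\mathbb{R}$ such that $\int\varphi\,dm_x\to\int\varphi\,dm_\infty$ in probability as $x\to\infty$, for every $\varphi$ in the space $C_c$ of continuous compactly supported functions $\mathbb{R}\to\mathbb{R}$. In that case put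
\[
V_\infty=\frac1{2\pi}\int_{\mathbb{R}}\frac{m_\infty(ds)}{|\frac12+is|^2},
\]
and let $G$ be a standard complex Gaussian independent of $\mathcal{F}$. We say that \emph{stable convergence holds} if $m_\infty$ exists, $0<V_\infty<\infty$ almost surely, and
\begin{equation}\label{eq:stable}
\mathbb{E}\big[Y\,\Psi(S_x)\big]\longrightarrow\mathbb{E}\big[Y\,\Psi(\sqrt{V_\infty}\,G)\big]\qquad(x\to\infty)
\end{equation}
for every bounded continuous $\Psi:\mathbb{C}\to\mathbb{R}$ and every bounded $\mathcal{F}$-measurable random variable $Y$. The choice $Y=1$ is convergence in distribution; general $Y$ record that the variance $V_\infty$ is a function of the same $\alpha$, while the Gaussian factor is asymptotically independent of it. We say that \emph{moment convergence holds for $q$} if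
\begin{equation}\label{eq:moments}
\mathbb{E}|S_x|^{2q}\longrightarrow\mathbb{E}[V_\infty^q]\,\mathbb{E}|G|^{2q}=\Gamma(q+1)\,\mathbb{E}[V_\infty^q]\qquad(x\to\infty).
\end{equation}
The equality holds because $|G|^2$ is a standard exponential variable.

\subsection{Hypotheses and results}

We consider the following conditions on $f$.
\begin{itemize}
\item[(a)] There is $\theta\in(0,1)$ with $\sum_{p\le t}|f(p)|^2=\theta\,t/\log t+O(t/\log^2t)$.
\item[(a$'$)] There is $\theta\in(0,1)$ with $\sum_{p\le t}|f(p)|^2=\theta\,t/\log t+\mathcal{E}(t)$, where $\mathcal{E}(t)=o(t/\log t)$ and $\int_2^\infty t^{-2}|\mathcal{E}(t)|\,dt<\infty$.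
\item[(b)] There is $c>0$ such that $|f(p)|<1/c$ and $|f(p^k)|^2=O(2^{k(1-c)})$ for all primes $p$ and all $k\ge2$.
\end{itemize}
Condition (a) implies (a$'$), because $\int_2^\infty dt/(t\log^2t)<\infty$. Two examples satisfy (a) and (b). The function $f$ supported on squarefree integers with $f(p)=\sqrt\theta$ does so by the prime number theorem. The indicator function of the sums of two squares is multiplicative, takes values in $\{0,1\}$, and equals $1$ at a prime $p$ exactly when $p=2$ or $p\equiv1\pmod4$; it satisfies (a) with $\theta=\frac12$ by the prime number theorem for progressions modulo $4$.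

It is known that stable convergence holds if (a$'$) holds with $\theta\in(0,\frac12)$ and there is $c>0$ with $\sum_p|f(p)|^3p^{-3/2+c}<\infty$ and $|f(p^k)|^2=O(2^{k(1-c)})$ for all $p$ and $k\ge2$. The conjecture that we address was posed by Gorodetsky and Wong \cite{GW}: \emph{if $f$ is multiplicative and satisfies \textup{(a)} and \textup{(b)}, then stable convergence holds, and moment convergence holds for every fixed $q\in[0,1/\theta)$.} We prove it under the weaker condition (a$'$).

\begin{theorem}\label{thm:main}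
Let $f$ be multiplicative and satisfy \textup{(a$'$)} and \textup{(b)}. Then stable convergence holds. For every fixed $q\in[0,1/\theta)$ we have $\mathbb{E}[V_\infty^q]<\infty$, and moment convergence \eqref{eq:moments} holds for $q$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Under \textup{(a$'$)} and \textup{(b)}, we have $\mathbb{E}[V_\infty^q]=\infty$ and $\mathbb{E}|S_x|^{2q}\to\infty$ for every $q\ge1/\theta$. Hence $\mathbb{E}|S_x|^{2q}\to\Gamma(q+1)\mathbb{E}[V_\infty^q]\in(0,\infty]$ for every $q\ge0$, and the limit is finite if and only if $q<1/\theta$.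
\end{theorem}

In particular $V_\infty$ is unbounded and the limit law is not Gaussian, since its high moments are infinite. For sums of two squares, the moments $\mathbb{E}|S_x|^{2q}$ have a finite limit for $q<2$ and the fourth moment diverges. The proofs are independent of the known result quoted above.

\section{The shape of the limit and the threshold $1/\theta$}\label{sec:heur}

This section is heuristic; nothing in it is used later.

\subsection{The primes above $\sqrt x$}\label{subsec:sqrt}

Write $s_z=\sum_{m\le z}\alpha(m)f(m)$ and $y=\sqrt x$. An integer $n\le x$ with a prime factor $p>y$ is uniquely $n=pm$ with $m\le x/p<y$. These $n$ contribute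
\[
\sum_{y<p\le x}\alpha(p)f(p)\,s_{x/p}
\]
to $s_x$, and each $s_{x/p}$ depends only on the $\alpha(p')$ with $p'\le y$. Given those variables, this is a sum of many independent, rotation invariant terms, so it should be close to a complex Gaussian of variance $\sum_{y<p\le x}g(p)|s_{x/p}|^2$. Replace the sum over primes by an integral using (a$'$), and put $z=x/t$ and $v=\log z/\log y$, so that $\log t=(2-v)\log y$. The variance becomes
\begin{equation}\label{eq:heurvar}
\theta\int_y^x|s_{x/t}|^2\frac{dt}{\log t}=\frac{\theta x}{\log y}\int_1^\infty h\Big(\frac{\log z}{\log y}\Big)\,|s_z^{\le y}|^2\,\frac{dz}{z^2},\qquad h(v)=\frac{\mathbf{1}_{[0,1]}(v)}{2-v},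
\end{equation}
where $s_z^{\le y}$ is the part of $s_z$ over integers with no prime factor above $y$; it equals $s_z$ for $z\le y$. If $h$ were identically $1$, Plancherel's theorem would evaluate the last integral exactly as
\[
\Pi(y)\cdot\frac1{2\pi}\int_{\mathbb{R}}\frac{m_y(ds)}{|\frac12+is|^2},\qquad\Pi(y)=\prod_{p\le y}\mathbb{E}|L_p(0)|^2 .
\]
We shall see that $\Pi(y)\asymp(\log y)^\theta$ and $N(x)\asymp x(\log x)^{\theta-1}$, so that $x\Pi(y)/(N(x)\log y)$ is of constant order. This is how $V_\infty$ arises.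

The weight $h$ is handled through Laplace transforms. The weight $e^{-2\beta v}=z^{-2\sigma}$ with $\sigma=\beta/\log y$ moves the Euler product to the line $\operatorname{Re}s=\frac12+\sigma$. Such a shift changes the local factor at $p$ appreciably only when $\log p$ is comparable with $\log y$, and these large primes should average out in the integral over $s$. If so, every exponential weight, and hence every reasonable $h$, produces a deterministic multiple of the same variable $V_\infty$. For primes $p\le\sqrt x$ the same picture holds with $s_{x/p}$ restricted to integers whose prime factors are less than $p$; the sum over $p$ is then a martingale.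

\subsection{Which moments of the measures stay bounded}\label{subsec:threshold}

Let $D_b(s)$ be the density of $m_b$. To first order,
\[
\log D_b(s)\approx\sum_{p\le b}\Big(2\operatorname{Re}\frac{\alpha(p)f(p)}{p^{1/2+is}}-\frac{g(p)}p\Big).
\]
The covariance of the right side at $s$ and $t$ is $2\sum_{p\le b}g(p)p^{-1}\cos((s-t)\log p)$, which is $2\theta\log\min(\log b,1/|s-t|)+O(1)$: the primes with $\log p<1/|s-t|$ do not distinguish $s$ from $t$, and the others oscillate. A centered Gaussian $X$ of variance $v$ has $\mathbb{E}e^{q(X-v/2)}=e^{q(q-1)v/2}$, so one expects $\mathbb{E}[D_b(s)^q]\approx(\log b)^{\theta q(q-1)}$. The density $D_b$ is roughly constant on intervals of length $\ell=1/\log b$. Cutting $[0,1]$ into $1/\ell$ such intervals $I$ and using $m_b([0,1])^q\ge\sum_Im_b(I)^q$ for $q>1$, we get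
\[
\mathbb{E}[m_b([0,1])^q]\gtrsim\ell^{-1}\cdot\ell^q\cdot\ell^{-\theta q(q-1)}=\ell^{\kappa},\qquad\kappa=(q-1)(1-\theta q).
\]
For $q>1/\theta$ this blows up. For $1<q<1/\theta$ the contribution of scale $\ell=e^{-j}$ decays geometrically in $j$, and Section \ref{sec:chaos} shows that the moment is bounded by the sum of such contributions. At $q=1/\theta$ every scale contributes a constant, which Section \ref{sec:sharp} turns into a contradiction with finiteness. The second moment, which is the one that can be expanded directly as $\iint\mathbb{E}[D_b(s)D_b(t)]\,ds\,dt\approx\iint|s-t|^{-2\theta}ds\,dt$, is bounded only for $\theta<\frac12$. For $\theta\in[\frac12,1)$ we must work with fractional moments $1<q<1/\theta\le2$.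

\subsection{Plan of the proof and role of the hypotheses}

Section \ref{sec:euler} computes mixed moments of the Euler products. Section \ref{sec:chaos} bounds the moments of the measures, and Section \ref{sec:limit} constructs $m_\infty$ and shows that shifted Euler products have the same limit. Section \ref{sec:sums} transfers the moment bounds to $S_x$ and shows that integers without a prime factor above $x^\varepsilon$ are negligible. Section \ref{sec:variance} makes Section \ref{subsec:sqrt} rigorous, Section \ref{sec:clt} applies a martingale central limit theorem, and Section \ref{sec:sharp} proves Theorem \ref{thm:sharp}.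

The condition $\theta<1$ is what makes the interval $(1,1/\theta)$ nonempty; an exponent $q$ in it gives the uniform integrability behind $\mathbb{E}V_\infty=1$, $V_\infty>0$ and the Lindeberg condition. The bound $\mathcal{E}(t)=o(t/\log t)$ gives the asymptotics of $N(x)$ and allows sums over primes in $(t,(1+\delta)t]$ to be replaced by integrals. The integrability of $t^{-2}\mathcal{E}(t)$ makes the errors in the prime sums summable over all scales; for $g(p)=\theta+1/\log\log p$ ($p$ large) it fails, and so does $\Pi(y)\asymp(\log y)^\theta$, since $\sum_p1/(p\log\log p)=\infty$. Boundedness of $f(p)$ controls the cubic terms in $\log|L_p|$ and lets us use upper bounds for the number of primes in intervals. The bound on $f(p^k)$ makes the local series converge geometrically on and slightly to the left of the line $\operatorname{Re}s=\frac12$; if $|f(2^k)|^2=2^k$, then $\mathbb{E}|L_2(s)|^2=\infty$ and \eqref{eq:mx} is not defined.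

\section{Euler products and prime sums}\label{sec:euler}

\subsection{Notation}

From now on $f$ satisfies (a$'$) and (b). Condition (b) weakens as $c$ decreases, so we assume $c\le\frac14$. The letter $C$ denotes a positive constant that may change from line to line and depends only on $f$ and on parameters declared fixed; the same holds for implied constants. We write $\|\cdot\|_q$ for the norm of $L^q(\mathbb{P})$, $P(n)$ for the largest prime factor of $n$ with $P(1)=1$, and $\mathcal{F}_y=\sigma(\alpha(p):p\le y)$, $\mathcal{F}_{<p}=\sigma(\alpha(p'):p'<p)$. We use Chebyshev's bound $\pi(t)\le Ct/\log t$ and its consequences $\sum_{p\le t}(\log p)/p\le C\log t$ and $\sum_{p\le t}1/p\le C\log\log (3t)$ for $t\ge2$. Put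
\[
s_z=\sum_{m\le z}\alpha(m)f(m),\qquad s_z^{\le y}=\sum_{\substack{m\le z\\P(m)\le y}}\alpha(m)f(m),\qquad s_z^{<p}=\sum_{\substack{m\le z\\P(m)<p}}\alpha(m)f(m).
\]
A term $\alpha(m)$ with $P(m)\ge p$ averages to zero over the variables $\alpha(p')$, $p'\ge p$. Hence
\begin{equation}\label{eq:condexp}
s_z^{<p}=\mathbb{E}[s_z\mid\mathcal{F}_{<p}]=\mathbb{E}[s_z^{\le y}\mid\mathcal{F}_{<p}]\qquad(p\le y).
\end{equation}
For $\sigma\ge-c/8$ and $s\in\mathbb{R}$ let
\[
L_p(\sigma,s)=1+\sum_{k\ge1}\frac{\alpha(p)^kf(p^k)}{p^{k(1/2+\sigma+is)}},\qquad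
\Delta_{p,\sigma}(s)=\frac{|L_p(\sigma,s)|^2}{\mathbb{E}|L_p(\sigma,s)|^2},\qquad
\rho_\sigma(s)=\frac1{|\frac12+\sigma+is|^2},
\]
\[
D_{(a,b],\sigma}=\prod_{a<p\le b}\Delta_{p,\sigma},\qquad D_{b,\sigma}=D_{(1,b],\sigma},\qquad m_{b,\sigma}(ds)=D_{b,\sigma}(s)\,ds,\qquad\Pi_\sigma(y)=\prod_{p\le y}\mathbb{E}|L_p(\sigma,0)|^2 .
\]
When $\sigma=0$ we drop it from the notation; thus $m_b=m_{b,0}$ is the measure \eqref{eq:mx}. We have $\frac1{2\pi}\int\rho\,ds=1$, and $\rho_\sigma(s)\le5/(1+s^2)$ because $\frac12+\sigma\ge\frac{15}{32}$. For real $t$ the family $(\alpha(p)p^{-it})_p$ has the same law as $(\alpha(p))_p$, so the processes $s\mapsto D_{(a,b],\sigma}(s)$ are jointly \emph{stationary}: their joint law is invariant under $s\mapsto s+t$. By independence, $\mathbb{E}D_{(a,b],\sigma}(s)=1$ and $\mathbb{E}[D_{b',\sigma}(s)\mid\mathcal{F}_b]=D_{b,\sigma}(s)$ for $b\le b'$. Finally, $y_j=\exp(e^j)$ for real $j\ge0$: the primes up to $y_j$ are those that resolve distances in $s$ down to $e^{-j}$.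

Fix $A\ge0$. We call $\sigma$ \emph{admissible for $b$}, where $b\ge2$, if $|\sigma|\le\min(A/\log b,\,c/8)$. Then $\sigma$ is admissible for every $a\in[2,b]$, and $p^{|\sigma|}\le e^A$ for $p\le b$. Constants in Sections \ref{sec:euler}--\ref{sec:limit} may depend on $A$.

\subsection{The local factors}

Let $r_p=2^{(1-c)/2}p^{-1/2-\sigma}$, so that $|f(p^k)|p^{-k(1/2+\sigma)}\le Cr_p^k$ for $k\ge2$ by (b). For $\sigma\ge-c/8$ we have $r_p\le r_2\le2^{-3c/8}<1$. Thus the series $L_p(\sigma,s)$ converges absolutely, $|L_p|\le C$, and by orthogonality $\mathbb{E}|L_p(\sigma,s)|^2=1+\sum_{k\ge1}g(p^k)p^{-k(1+2\sigma)}\ge1$; so $\Delta_{p,\sigma}\le C$. If $\sigma$ is admissible for some $b\ge p$, then also $r_p\le Cp^{-1/2}$, and summing geometric series gives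
\begin{equation}\label{eq:expansion}
L_p(\sigma,s)=1+\frac{\alpha(p)f(p)}{p^{1/2+\sigma+is}}+\frac{\alpha(p)^2f(p^2)}{p^{1+2\sigma+2is}}+O(p^{-3/2}),\qquad
\log\mathbb{E}|L_p(\sigma,s)|^2=\frac{g(p)}{p^{1+2\sigma}}+O(p^{-2}).
\end{equation}
The second term of $L_p$ is $O(p^{-1/2})$ and the third is $O(p^{-1})$. Fix $p_1\ge2$, depending on $f$ and $A$, such that $|L_p(\sigma,s)-1|\le\frac12$ whenever $p>p_1$ and $\sigma$ is admissible for $p$. Since $|p^{-2\sigma}-1|\le C\log p/\log b$ for $p\le b$ and $g(p)\le C$, we also have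
\begin{equation}\label{eq:shift}
\sum_{p\le b}g(p)\,\big|p^{-1-2\sigma}-p^{-1}\big|\le C\sum_{p\le b}\frac{\log p}{p\log b}\le C\qquad(\sigma\text{ admissible for }b).
\end{equation}

\subsection{Prime sums}

For $2\le a<b\le\infty$ let
\[
\mathcal{R}(a,b)=\frac1{\log a}+\sup_{t\ge a}\frac{|\mathcal{E}(t)|}t+\int_a^b\frac{|\mathcal{E}(t)|}{t^2}\,dt,\qquad\eta_j=\mathcal{R}(y_j,y_{j+1})\quad(j=0,1,2,\dots).
\]
By (a$'$), $\mathcal{R}(a,\infty)$ is bounded and tends to $0$ as $a\to\infty$. Also $\eta_j\ge e^{-j}$ and $\sum_j\eta_j<\infty$, since the first two terms of $\eta_j$ are $O(e^{-j})$. For $1\le a<b$ let, with $1/0=\infty$,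
\[
\Lambda_{(a,b]}(u)=\max\Big(1,\ \frac{\min(\log b,1/|u|)}{\max(1,\log a)}\Big).
\]

\begin{lemma}\label{lem:primes}
Let $|u|\le1$.
\begin{itemize}
\item[(i)] If $2\le a<b$ and $\sigma$ is admissible for $b$, then
\[
\sum_{a<p\le b}\frac{g(p)}{p^{1+2\sigma}}\cos(u\log p)=\theta\int_{\log a}^{\log b}e^{-2\sigma v}\cos(uv)\frac{dv}v+O(\mathcal{R}(a,b)).
\]
\item[(ii)] If $1\le a<b$ and $b\ge e$, then $\sum_{a<p\le b}\frac{g(p)}p\cos(u\log p)=\theta\log\Lambda_{(a,b]}(u)+O(1)$.
\item[(iii)] If $j\ge0$ is an integer, $y_j<b\le y_{j+1}$ and $\sigma$ is admissible for $b$, then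
\[
\Big|\sum_{y_j<p\le b}\frac{g(p)}{p^{1+2\sigma}}\cos(u\log p)\Big|\le C\Big(\frac1{1+e^j|u|}+\eta_j\Big).
\]
\item[(iv)] There is $H>0$ with $\Pi(y)\sim H(\log y)^\theta$ as $y\to\infty$. If $\sigma$ is admissible for $y\ge2$, then $\Pi_\sigma(y)\le C(1+\log y)^\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $\phi(t)=t^{-1-2\sigma}\cos(u\log t)$. On $[2,b]$ we have $|\phi|\le C/t$ and $|\phi'|\le C/t^2$. Since $(t/\log t)'=1/\log t-1/\log^2t$, partial summation shows that the sum equals
\[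
\theta\int_a^b\phi(t)\Big(\frac1{\log t}-\frac1{\log^2t}\Big)dt+\big[\phi\mathcal{E}\big]_a^b-\int_a^b\mathcal{E}\phi'\,dt .
\]
The term with $1/\log t$ is the main term after the substitution $v=\log t$; the term with $1/\log^2t$ is $O(1/\log a)$; the last two terms are bounded by the second and third parts of $\mathcal{R}(a,b)$.

(ii) Replacing $a$ by $\max(a,e)$ removes at most the prime $2$ and does not change $\Lambda_{(a,b]}$, so let $\log a\ge1$; if now $a=b=e$, both sides are $O(1)$. Apply (i) with $\sigma=0$ and split the integral at $v=1/|u|$. On $v\le1/|u|$ we replace $\cos(uv)$ by $1$ at a cost of at most $\int_0^{1/|u|}u^2v\,dv\le1$, and $\int dv/v$ over $\log a\le v\le\min(\log b,1/|u|)$ is $\log\Lambda_{(a,b]}(u)$. For $1/|u|\le v_1<v_2$, integration by parts gives $|\int_{v_1}^{v_2}\cos(uv)\,dv/v|\le 3/(|u|v_1)\le3$.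

(iii) On $[e^j,\log b]\subset[e^j,e^{j+1}]$ the function $e^{-2\sigma v}/v$ is $O(e^{-j})$, and its derivative is $O(v^{-2})$ because $|\sigma|\le A/v$. So the integral in (i) is $O(1)$ trivially and $O(1/(|u|e^j))$ by parts.

(iv) By (i) with $\sigma=u=0$, the function $t\mapsto\sum_{p\le t}g(p)/p-\theta\log\log t$ varies by $O(\mathcal{R}(a,\infty))$ on $[a,\infty)$, so it converges as $t\to\infty$. With \eqref{eq:expansion} this shows that $\log\Pi(y)-\theta\log\log y$ converges. For admissible $\sigma$, \eqref{eq:expansion} and \eqref{eq:shift} give $\log\Pi_\sigma(y)=\log\Pi(y)+O(1)$.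
\end{proof}

\subsection{Mixed moments of the Euler products}

The next lemma confirms that the Gaussian computation of Section \ref{subsec:threshold} gives the true order of magnitude.

\begin{lemma}\label{lem:mixed}
Fix $K$ and $B$. Let $n\le K$, $q_1,\dots,q_n\in[0,B]$, $s_1,\dots,s_n\in\mathbb{R}$, and
\[
Q_p=\sum_iq_i(q_i-1)+2\sum_{i<l}q_iq_l\cos((s_i-s_l)\log p).
\]
If $\sigma$ is admissible for $b$ and $p_1<p\le b$, then
\begin{equation}\label{eq:local}
\mathbb{E}\prod_i\Delta_{p,\sigma}(s_i)^{q_i}=\exp\big(g(p)p^{-1-2\sigma}Q_p+O(p^{-3/2})\big).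
\end{equation}
If moreover $1\le a<b$, $b\ge e$ and $|s_i-s_l|\le1$ for all $i,l$, then
\begin{equation}\label{eq:mixed}
\mathbb{E}\prod_iD_{(a,b],\sigma}(s_i)^{q_i}\le C\,\Lambda_{(a,b]}(0)^{\theta\sum_iq_i(q_i-1)}\prod_{i<l}\Lambda_{(a,b]}(s_i-s_l)^{2\theta q_iq_l},
\end{equation}
and for $a\ge p_1$ the reverse inequality holds with $C^{-1}$ in place of $C$.
\end{lemma}

\begin{proof}
Let $p>p_1$ and $z=L_p-1$, so $|z|\le\frac12$ and $z=O(p^{-1/2})$. Then $\log|L_p|^2=2\operatorname{Re}(z-z^2/2)+O(|z|^3)$, and \eqref{eq:expansion} gives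
\[
\sum_iq_i\log|L_p(\sigma,s_i)|^2=X+X'+O(p^{-3/2}),\qquad X=2\operatorname{Re}(\alpha(p)w),\quad X'=\operatorname{Re}(\alpha(p)^2w'),
\]
where $w=f(p)p^{-1/2-\sigma}\sum_iq_ip^{-is_i}=O(p^{-1/2})$ and $w'=O(p^{-1})$ are deterministic. We have $\mathbb{E}X=\mathbb{E}X'=0$ and $\mathbb{E}X^2=2|w|^2$. Expanding the exponential to second order,
\[
\mathbb{E}\prod_i|L_p(\sigma,s_i)|^{2q_i}=1+|w|^2+O(p^{-3/2})=e^{|w|^2}\big(1+O(p^{-3/2})\big).
\]
The left side lies between two positive constants because $\frac12\le|L_p|\le\frac32$, so the factor $1+O(p^{-3/2})$ is $\exp(O(p^{-3/2}))$. Here $|w|^2=g(p)p^{-1-2\sigma}(Q_p+\sum_iq_i)$. Dividing by $(\mathbb{E}|L_p|^2)^{\sum_iq_i}$, which \eqref{eq:expansion} evaluates, gives \eqref{eq:local}.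

Multiply \eqref{eq:local} over $\max(a,p_1)<p\le b$. As $Q_p$ is bounded, \eqref{eq:shift} and $\sum_pp^{-3/2}<\infty$ show that the product is $\exp(\sum g(p)Q_p/p+O(1))$ over the same primes. The primes $p\le p_1$ change $\sum g(p)Q_p/p$ by $O(1)$, and Lemma \ref{lem:primes}(ii) evaluates $\sum_{a<p\le b}g(p)Q_p/p$, up to $O(1)$, as the logarithm of the product in \eqref{eq:mixed}. This proves both inequalities if $a\ge p_1$. If $a<p_1$, the finitely many primes in $(a,p_1]$ contribute a factor at most $C$ to the expectation, because $\Delta_{p,\sigma}\le C$.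
\end{proof}

\subsection{The size of $N(x)$ and Plancherel's identity}

We use Wirsing's theorem \cite[Satz 1]{Wirsing}. Let $\psi\ge0$ be multiplicative with $\psi(p^k)\le\gamma_1\gamma_2^k$ for $k\ge2$, where $\gamma_2<2$, and with $\sum_{p\le x}\psi(p)\sim\tau x/\log x$, where $\tau>0$. Then, with Euler's constant $\gamma$,
\[
\sum_{n\le x}\psi(n)\sim\frac{e^{-\gamma\tau}}{\Gamma(\tau)}\,\frac x{\log x}\prod_{p\le x}\sum_{k\ge0}\frac{\psi(p^k)}{p^k}.
\]
For $\psi=g$, $\tau=\theta$, $\gamma_2=2^{1-c}$ the product is $\Pi(x)$. Lemma \ref{lem:primes}(iv) and $N(x)\ge1$ give, with $H'=e^{-\gamma\theta}H/\Gamma(\theta)$,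
\begin{equation}\label{eq:N}
N(x)\sim H'x(\log x)^{\theta-1}\quad(x\to\infty),\qquad N(x)\asymp x(1+\log x)^{\theta-1}\quad(x\ge1).
\end{equation}
We put $N(x)=0$ and $s_x=0$ for $x<1$.

\begin{lemma}\label{lem:plancherel}
For $y\ge2$ and $\sigma\ge-c/8$,
\begin{equation}\label{eq:plancherel}
\int_1^\infty|s_z^{\le y}|^2\frac{dz}{z^{2+2\sigma}}=\frac{\Pi_\sigma(y)}{2\pi}\int_{\mathbb{R}}\rho_\sigma\,dm_{y,\sigma}.
\end{equation}
\end{lemma}

\begin{proof}
The sum $\Sigma=\sum_{P(n)\le y}|f(n)|n^{-1/2-\sigma}$ is a finite product of convergent series. Let $F(v)=s^{\le y}_{e^v}e^{-(1/2+\sigma)v}$ for $v\ge0$ and $F(v)=0$ for $v<0$. Then $|F|\le\Sigma$, and $\int|F|\le\sum_{P(n)\le y}|f(n)|\int_{\log n}^\infty e^{-(1/2+\sigma)v}dv=\Sigma/(\frac12+\sigma)$. So $F\in L^1\cap L^2$, and by Fubini's theorem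
\[
\int F(v)e^{-isv}dv=\sum_{P(n)\le y}\frac{\alpha(n)f(n)}{(\frac12+\sigma+is)\,n^{1/2+\sigma+is}}=\frac1{\frac12+\sigma+is}\prod_{p\le y}L_p(\sigma,s).
\]
Plancherel's theorem, with $z=e^v$ on the left, gives \eqref{eq:plancherel}.
\end{proof}

\section{Moments of the random measures}\label{sec:chaos}

A fractional power of an integral cannot be expanded. We take out the integer part of the power, which produces marked points $s_1,\dots,s_k$, and cut the remaining mass according to its distance from these points. At distance $e^{-j}$, the primes above $y_j$ are essentially uncorrelated with the marked points and can be averaged out, while the primes below $y_j$ are fully correlated with the nearest marked point and can be treated by H\"older's inequality without loss. The method is easiest to see with one marked point. This case also gives the gain on short intervals that we need later.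

\begin{proposition}\label{prop:short}
Fix $q$ with $1<q\le2$ and $q<1/\theta$, and let $\kappa=(q-1)(1-\theta q)>0$. If $\sigma$ is admissible for $b\ge2$ and $I$ is an interval of length $|I|\le1$, then $\mathbb{E}[m_{b,\sigma}(I)^q]\le C|I|^{1+\kappa}$.
\end{proposition}

\begin{proof}
Write $\ell=|I|$, $D=D_{b,\sigma}$, $m=m_{b,\sigma}$, $r=q-1\in(0,1]$. For $b<3$ we have $D\le C$ and $m(I)^q\le C\ell^q\le C\ell^{1+\kappa}$, since $1+\kappa<q$. Let $b\ge3$. If $\ell<1/\log b$, then Minkowski's inequality, stationarity and \eqref{eq:mixed} give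
\[
\mathbb{E}[m(I)^q]\le\ell^q\,\mathbb{E}[D(0)^q]\le C\ell^q(\log b)^{\theta q(q-1)}\le C\ell^{q-\theta q(q-1)}=C\ell^{1+\kappa}.
\]
Now let $\ell\ge1/\log b$, and start from $\mathbb{E}[m(I)^q]=\int_I\mathbb{E}[D(s)m(I)^r]\,ds$. Fix $s\in I$. Let $J=\lceil\log\log b\rceil\ge1$, and put
\[
U_j=\{u\in I:e^{-j-1}<|u-s|\le e^{-j}\}\quad(0\le j<J),\qquad U_J=\{u\in I:|u-s|\le e^{-J}\}.
\]
These sets partition $I$, and $m(I)^r\le\sum_{j\le J}m(U_j)^r$ because $t\mapsto t^r$ is subadditive. Let $b_j=y_j$ for $j<J$ and $b_J=b$. Then $e\le b_j\le b$ and $\log b_j\le e^j$. Split $D=D_{\mathrm{lo}}D_{\mathrm{hi}}$ with $D_{\mathrm{lo}}=D_{b_j,\sigma}$ and $D_{\mathrm{hi}}=D_{(b_j,b],\sigma}$; for $j=J$ we have $D_{\mathrm{hi}}=1$.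

\emph{High primes.} Write $D_{\mathrm{hi}}(s)m(U_j)^r=D_{\mathrm{hi}}(s)^{1-r}\,(D_{\mathrm{hi}}(s)m(U_j))^r$. H\"older's inequality, conditionally on $\mathcal{F}_{b_j}$, gives
\[
\mathbb{E}\big[D_{\mathrm{hi}}(s)m(U_j)^r\mid\mathcal{F}_{b_j}\big]\le\big(\mathbb{E}D_{\mathrm{hi}}(s)\big)^{1-r}\Big(\int_{U_j}D_{\mathrm{lo}}(u)\,\mathbb{E}[D_{\mathrm{hi}}(s)D_{\mathrm{hi}}(u)]\,du\Big)^r\le C\Big(\int_{U_j}D_{\mathrm{lo}}\Big)^r .
\]
Indeed $\mathbb{E}D_{\mathrm{hi}}(s)=1$, and for $j<J$ and $u\in U_j$ the bound \eqref{eq:mixed} gives $\mathbb{E}[D_{\mathrm{hi}}(s)D_{\mathrm{hi}}(u)]\le C\max(1,e^{-j}/|u-s|)^{2\theta}\le Ce^{2\theta}$.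

\emph{Low primes.} By H\"older's inequality with exponents $q$ and $q/r$, then Minkowski's inequality, stationarity, $|U_j|\le2e^{-j}$ and \eqref{eq:mixed},
\[
\mathbb{E}\Big[D_{\mathrm{lo}}(s)\Big(\int_{U_j}D_{\mathrm{lo}}\Big)^r\Big]\le\|D_{\mathrm{lo}}(0)\|_q\,\big(|U_j|\,\|D_{\mathrm{lo}}(0)\|_q\big)^r\le Ce^{-jr}e^{j\theta q(q-1)}=Ce^{-j\kappa}.
\]

So $\mathbb{E}[D(s)m(U_j)^r]\le Ce^{-j\kappa}$. For $j<J$ the set $U_j$ is empty unless $e^{-j-1}<\ell$, and $e^{-J}\le1/\log b\le\ell$. Only indices with $e^{-j}<e\ell$ contribute, the geometric sum over them is at most $C\ell^\kappa$, and integration over $s\in I$ gives $C\ell^{1+\kappa}$.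
\end{proof}

With several marked points, the points interact with each other, and the resulting singular kernel has to be integrable. For this we recall the range of convergence of Selberg's integral: for $n\ge1$,
\[
\int_{[0,1]^n}\prod_{l=1}^nv_l^{\xi_1-1}(1-v_l)^{\xi_2-1}\prod_{l<l'}|v_l-v_{l'}|^{2\xi_3}\,dv<\infty
\]
if $\xi_1,\xi_2>0$ and $\xi_3>-\min(\frac1n,\frac{\xi_1}{n-1},\frac{\xi_2}{n-1})$, where the last two terms are omitted for $n=1$.

\begin{proposition}\label{prop:moments}
Fix $q\in(1,1/\theta)$. If $\sigma$ is admissible for $b\ge2$ and $I$ is an interval with $|I|\le1$, then $\mathbb{E}[m_{b,\sigma}(I)^q]\le C$. Consequently, for every measurable $\varphi$ with $|\varphi(s)|\le C_0(1+s^2)^{-1}$,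
\begin{equation}\label{eq:Lq}
\Big\|\int\varphi\,dm_{b,\sigma}\Big\|_q\le CC_0 .
\end{equation}
\end{proposition}

\begin{proof}
The bound \eqref{eq:Lq} follows from the first claim by splitting $\mathbb{R}$ into the intervals $[n,n+1)$ and using Minkowski's inequality. For $q\le2$ the first claim is contained in Proposition \ref{prop:short}, and for $b<3$ it follows from $D_{b,\sigma}\le C$. Let $q>2$ and $b\ge3$; by stationarity and monotonicity let $I=[0,1]$. Put $k=\lceil q\rceil-1\ge2$ and $r=q-k\in(0,1]$, and keep the notation $D,m,J,b_j,D_{\mathrm{lo}},D_{\mathrm{hi}}$ of the previous proof. Then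
\[
\mathbb{E}[m(I)^q]=\int_{I^k}\mathbb{E}\Big[\prod_{i=1}^kD(s_i)\;m(I)^r\Big]ds_1\cdots ds_k .
\]
Fix distinct $s_1,\dots,s_k\in I$, and define $U_0,\dots,U_J$ as before with $|u-s|$ replaced by $d(u)=\min_i|u-s_i|$; again $m(I)^r\le\sum_jm(U_j)^r$. For $0<|v|\le1$ let
\[
\Lambda_j(v)=\min(e^j,1/|v|),\qquad\Lambda_j^*(v)=\max(1,e^{-j}/|v|),\qquad\text{so that}\quad\Lambda_j(v)\Lambda_j^*(v)=1/|v|,
\]
and $\Lambda_j(0)=e^j$. We have $\Lambda_{(1,b_j]}\le\Lambda_j$ on $[-1,1]$ for $j\le J$, and $\Lambda_{(b_j,b]}\le\Lambda_j^*$ for $j<J$.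

\emph{High primes.} Let $\mathcal{P}=\prod_iD_{\mathrm{hi}}(s_i)$. For $j<J$ and $u\in U_j$ we have $\Lambda_j^*(u-s_i)\le e$ for all $i$, so \eqref{eq:mixed} with all exponents equal to $1$ bounds both $\mathbb{E}\mathcal{P}$ and $\mathbb{E}[\mathcal{P}D_{\mathrm{hi}}(u)]$ by $C\prod_{l<l'}\Lambda_j^*(s_l-s_{l'})^{2\theta}$. For $j=J$ both expectations equal $1$ and the bound holds too. H\"older's inequality applied to $\mathcal{P}^{1-r}(\mathcal{P}m(U_j))^r$ gives
\begin{equation}\label{eq:high}
\mathbb{E}\big[\mathcal{P}\,m(U_j)^r\mid\mathcal{F}_{b_j}\big]\le C\prod_{l<l'}\Lambda_j^*(s_l-s_{l'})^{2\theta}\,\Big(\int_{U_j}D_{\mathrm{lo}}\Big)^r .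
\end{equation}

\emph{Low primes.} Since $U_j\subset\bigcup_iB_i$ with $B_i=\{u\in I:|u-s_i|\le e^{-j}\}$, we have $(\int_{U_j}D_{\mathrm{lo}})^r\le\sum_i(\int_{B_i}D_{\mathrm{lo}})^r$. Fix $i$. The mass in $B_i$ is comparable with the value at $s_i$ only, so we keep the other points as a weight $W=\prod_{l\ne i}D_{\mathrm{lo}}(s_l)$. H\"older's inequality for the measure $W\,d\mathbb{P}$ with exponents $1+r$ and $(1+r)/r$, and Jensen's inequality $(\int_{B_i}D_{\mathrm{lo}})^{1+r}\le|B_i|^r\int_{B_i}D_{\mathrm{lo}}^{1+r}$, give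
\[
\mathbb{E}\Big[WD_{\mathrm{lo}}(s_i)\Big(\int_{B_i}D_{\mathrm{lo}}\Big)^r\Big]\le|B_i|^r\sup_{u\in B_i}\mathbb{E}\big[WD_{\mathrm{lo}}(u)^{1+r}\big].
\]
For $u\in B_i$ and $l\ne i$ we have $\Lambda_j(u-s_l)\le2\Lambda_j(s_i-s_l)$: if $|s_i-s_l|\le2e^{-j}$ then $\Lambda_j(s_i-s_l)\ge e^j/2$, and otherwise $|u-s_l|\ge|s_i-s_l|/2$. So \eqref{eq:mixed}, with exponent $1+r$ at $u$ and $1$ at the $s_l$, bounds the last display by
\begin{equation}\label{eq:low}
Ce^{-jr+j\theta r(1+r)}\prod_{l<l'}\Lambda_j(s_l-s_{l'})^{2\theta}\prod_{l\ne i}\Lambda_j(s_i-s_l)^{2\theta r}.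
\end{equation}

\emph{Combination.} In the last product use $\Lambda_j(v)^2\le e^j/|v|$. This splits the extra correlation evenly between a loss in $j$ and a singularity in $v$. Multiplying \eqref{eq:high} and \eqref{eq:low},
\[
\mathbb{E}\Big[\prod_iD(s_i)\,m(U_j)^r\Big]\le Ce^{-jr(1-\theta q)}\sum_{i=1}^k\ \prod_{l<l'}|s_l-s_{l'}|^{-2\theta}\prod_{l\ne i}|s_i-s_l|^{-\theta r},
\]
because the exponent of $e^j$ is $-r+\theta r(1+r)+\theta r(k-1)=-r(1-\theta q)$. It is negative, so the sum over $j$ is bounded. It remains to integrate the $i$th term over $[0,1]^k$. Put $v_l=s_l-s_i\in[-1,1]$ for $l\ne i$. Since $|v-v'|\ge\big||v|-|v'|\big|$, the integral is at most $2^{k-1}$ times Selberg's integral with $n=k-1$, $\xi_1=1-2\theta-\theta r$, $\xi_2=1$, $\xi_3=-\theta$. The conditions for convergence read $\theta(2+r)<1$, $\theta(k-1)<1$, $\theta(k-2)<1-2\theta-\theta r$ and $\theta(k-2)<1$. All follow from $\theta(k+r)=\theta q<1$, and the third is equivalent to it.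
\end{proof}

\section{The limit measure}\label{sec:limit}

\subsection{Uniformity in the shift}

For fixed $\sigma$ the variables $\int\varphi\,dm_{b,\sigma}$ form a martingale in $b$. In the application $\sigma$ changes with $b$, so martingale convergence does not apply, and we need a bound on the contribution of the primes above $y_{j_0}$ that is uniform in $\sigma$. The natural tool is the conditional variance of the increments, but for $\theta\ge\frac12$ we have no bound on its expectation. The following form of Lenglart's inequality uses only a fractional moment of it.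

\begin{lemma}\label{lem:lenglart}
Let $(M_j)_{j\ge j_0}$ be a real martingale for a filtration $(\mathcal{G}_j)$, with each $M_j$ bounded. Let $v_j=\mathbb{E}[(M_{j+1}-M_j)^2\mid\mathcal{G}_j]$, $\langle M\rangle_j=\sum_{j_0\le l<j}v_l$ and $\langle M\rangle_\infty=\sum_{l\ge j_0}v_l$. For $\beta\in(0,1)$ and $j\ge j_0$,
\[
\mathbb{E}|M_j-M_{j_0}|^{2\beta}\le\frac{2-\beta}{1-\beta}\,\mathbb{E}\langle M\rangle_\infty^\beta .
\]
\end{lemma}

\begin{proof}
Let $Y_j=(M_j-M_{j_0})^2$; then $Y_j-\langle M\rangle_j$ is a martingale started at $0$. For $\lambda>0$ the time $T=\inf\{j\ge j_0:\langle M\rangle_{j+1}>\lambda\}$ is a stopping time, because $\langle M\rangle_{j+1}$ is $\mathcal{G}_j$-measurable, and $\langle M\rangle_{T\wedge j}\le\lambda$. Hence $\mathbb{E}Y_{T\wedge j}=\mathbb{E}\langle M\rangle_{T\wedge j}\le\mathbb{E}\min(\langle M\rangle_\infty,\lambda)$, and since $\{T<\infty\}=\{\langle M\rangle_\infty>\lambda\}$,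
\[
\mathbb{P}(Y_j>\lambda)\le\mathbb{P}(\langle M\rangle_\infty>\lambda)+\lambda^{-1}\mathbb{E}\min(\langle M\rangle_\infty,\lambda).
\]
Integrate against $\beta\lambda^{\beta-1}d\lambda$. The first term gives $\mathbb{E}\langle M\rangle_\infty^\beta$, and $\int_0^\infty\beta\lambda^{\beta-2}\min(a,\lambda)\,d\lambda=a^\beta+\frac\beta{1-\beta}a^\beta$ for $a\ge0$.
\end{proof}

We also recall Doob's inequality: $\|\sup_j|M_j|\|_q\le\frac q{q-1}\sup_j\|M_j\|_q$ for a martingale $(M_j)$ and $q>1$.

\begin{proposition}\label{prop:uniform}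
Fix $q$ with $1<q<\min(2,1/\theta)$ and a real measurable $\varphi$ with $|\varphi(s)|\le C_0(1+s^2)^{-1}$. Then, with $j_0$ an integer,
\[
\lim_{j_0\to\infty}\ \sup\Big\|\int\varphi\,dm_{b,\sigma}-\int\varphi\,dm_{y_{j_0},\sigma}\Big\|_q=0,
\]
where the supremum is over all $b>y_{j_0}$ and all $\sigma$ admissible for $b$.
\end{proposition}

\begin{proof}
Split $\varphi$ over the intervals $[n,n+1)$. By Minkowski's inequality and stationarity it suffices to prove a bound that tends to $0$ uniformly over all $\varphi$ with $|\varphi|\le\mathbf{1}_{[0,1]}$. Let $y_{j_0}>p_1$, and for integers $j\ge j_0$ let $b_j=\min(y_j,b)$ and $M_j=\int\varphi\,dm_{b_j,\sigma}$. This is a bounded martingale for $(\mathcal{F}_{b_j})$, constant once $y_j\ge b$. If $y_j<b$, put $W_j=D_{(b_j,b_{j+1}],\sigma}$, which is independent of $\mathcal{F}_{b_j}$ and has mean one. Then $M_{j+1}-M_j=\int\varphi D_{b_j,\sigma}(W_j-1)\,ds$, and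
\[
v_j=\iint\varphi(s)\varphi(t)D_{b_j,\sigma}(s)D_{b_j,\sigma}(t)\big(\mathbb{E}[W_j(s)W_j(t)]-1\big)\,ds\,dt .
\]
By \eqref{eq:local} with $Q_p=2\cos((s-t)\log p)$, Lemma \ref{lem:primes}(iii) and $\sum_{p>y_j}p^{-3/2}\le Ce^{-j}\le C\eta_j$, the logarithm of $\mathbb{E}[W_j(s)W_j(t)]$ is $O((1+e^j|s-t|)^{-1}+\eta_j)$ for $s,t\in[0,1]$. This quantity is bounded, so
\[
\big|\mathbb{E}[W_j(s)W_j(t)]-1\big|\le C\Big(\frac1{1+e^j|s-t|}+\eta_j\Big).
\]
We discretize the kernel. For $|u|\le1$ we have $(1+e^j|u|)^{-1}\le e\sum_{i=0}^je^{-(j-i)}\mathbf{1}_{|u|\le e^{-i}}$: take the largest $i\le j$ with $|u|\le e^{-i}$; if $i<j$ then $e^j|u|>e^{j-i-1}$. Partition $[0,1]$ into $\lfloor e^i\rfloor$ intervals $I_{i,n}$ of equal length, which lies in $[e^{-i},2e^{-i}]$ and is at most $1$. Two points at distance at most $e^{-i}$ lie in equal or adjacent intervals, and $aa'\le\frac12(a^2+a'^2)$. Hence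
\[
v_j\le C\sum_{i=0}^je^{-(j-i)}\sum_nm_{b_j,\sigma}(I_{i,n})^2+C\eta_j\,m_{b_j,\sigma}([0,1])^2 .
\]
Apply Lemma \ref{lem:lenglart} with $\beta=q/2$ and the subadditivity of $t\mapsto t^{q/2}$. Proposition \ref{prop:short} gives $\sum_n\mathbb{E}[m_{b_j,\sigma}(I_{i,n})^q]\le Ce^ie^{-i(1+\kappa)}=Ce^{-i\kappa}$; this is where the gain $\kappa>0$ is used. Doob's inequality and the same proposition give $\mathbb{E}[\sup_jm_{b_j,\sigma}([0,1])^q]\le C$. Therefore
\[
\sup_j\mathbb{E}|M_j-M_{j_0}|^q\le C\sum_{j\ge j_0}\sum_{i=0}^je^{-(j-i)q/2}e^{-i\kappa}+C\Big(\sum_{j\ge j_0}\eta_j\Big)^{q/2}.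
\]
The inner sum is at most $(j+1)e^{-j\min(\kappa,q/2)}$, so the right side tends to $0$ as $j_0\to\infty$.
\end{proof}

\subsection{Construction and properties of $m_\infty$}

\begin{proposition}\label{prop:limit}
\begin{itemize}
\item[(i)] The measure $m_\infty$ exists; almost surely $\int\varphi\,dm_b\to\int\varphi\,dm_\infty$ for all $\varphi\in C_c$ simultaneously. We have $\mathbb{E}m_\infty(B)=|B|$ for Borel sets $B$, and $\mathbb{E}[m_\infty(I)\mid\mathcal{F}_w]=m_w(I)$ for bounded intervals $I$ and $w\ge1$. Moreover $\frac1{2\pi}\int\rho\,dm_b\to V_\infty$ in $L^1$, $\mathbb{E}V_\infty=1$, and $\mathbb{E}[V_\infty^q]<\infty$ for $0\le q<1/\theta$.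
\item[(ii)] If $|\sigma(b)|\le A/\log b$, then $\frac1{2\pi}\int\rho_{\sigma(b)}\,dm_{b,\sigma(b)}\to V_\infty$ in $L^1$ as $b\to\infty$.
\item[(iii)] Let $\mathcal{I}_n$ be the set of the $2^n$ open dyadic intervals of length $2^{-n}$ in $[0,1]$. Almost surely $\max_{I\in\mathcal{I}_n}m_\infty(I)\to0$, and $m_\infty$ has no atoms.
\item[(iv)] Almost surely $0<V_\infty<\infty$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) For $\varphi\in C_c$ the martingale $\int\varphi\,dm_b$, indexed by primes $b$, is bounded in $L^q$ for $q\in(1,1/\theta)$ by \eqref{eq:Lq}. So it converges almost surely and in $L^1$. For each integer $N\ge1$ let $\mathcal{D}_N$ be a countable set that is dense, in the supremum norm, among the functions in $C_c$ supported in $[-N,N]$, and let $\chi_N\in C_c$ satisfy $\mathbf{1}_{[-N,N]}\le\chi_N\le1$. Almost surely $\int\varphi\,dm_b$ converges for all $\varphi\in\bigcup_N(\mathcal{D}_N\cup\{\chi_N\})$. On this event, for $\varphi\in C_c$ supported in $[-N,N]$ and $\tilde\varphi\in\mathcal{D}_N$,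
\[
\Big|\int\varphi\,dm_b-\int\tilde\varphi\,dm_b\Big|\le\|\varphi-\tilde\varphi\|_\infty\sup_{b'}\int\chi_N\,dm_{b'},
\]
so $\int\varphi\,dm_b$ converges for every $\varphi\in C_c$. The limit is a positive linear functional on $C_c$. By the Riesz representation theorem it is $\int\varphi\,dm_\infty$ for a unique locally finite Borel measure $m_\infty$; put $m_\infty=0$ off the event. The variables $\int\varphi\,dm_\infty$ are measurable, so $m_\infty$ is a random measure.

By $L^1$ convergence, $\mathbb{E}[\int\varphi\,dm_\infty\mid\mathcal{F}_w]=\int\varphi\,dm_w$ and $\mathbb{E}\int\varphi\,dm_\infty=\int\varphi\,ds$ for $\varphi\in C_c$. The measure $B\mapsto\mathbb{E}m_\infty(B)$ thus integrates $C_c$ as Lebesgue measure does, and by uniqueness it is Lebesgue measure; in particular a fixed point is almost surely not charged. For a bounded open interval $I$ take $0\le\varphi_n\uparrow\mathbf{1}_I$ in $C_c$; monotone convergence gives $\mathbb{E}[m_\infty(I)\mid\mathcal{F}_w]=m_w(I)$, and endpoints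 do not matter.

The expectations of $\int\rho(1-\chi_N)\,dm_b$ and of $\int\rho(1-\chi_N)\,dm_\infty$ both equal $\int\rho(1-\chi_N)\,ds$, which tends to $0$ as $N\to\infty$, and $\rho\chi_N\in C_c$. Hence $V_b=\frac1{2\pi}\int\rho\,dm_b\to V_\infty$ in $L^1$, and $\mathbb{E}V_\infty=1$. For $1<q<1/\theta$ we have $\sup_b\|V_b\|_q<\infty$ by \eqref{eq:Lq}, and Fatou's lemma along an almost surely convergent subsequence gives $\mathbb{E}[V_\infty^q]<\infty$. Smaller $q$ follow.

(ii) Fix $w=y_{j_0}$. As $\sigma\to0$, $|L_p(\sigma,s)-L_p(0,s)|\le\sum_k|f(p^k)|\,|p^{-k(1/2+\sigma)}-p^{-k/2}|\to0$ by dominated convergence. The $L_p$ are bounded and the denominators of the $\Delta_{p,\sigma}$ are at least $1$, so $D_{w,\sigma}\to D_w$ uniformly in $s$ and $\alpha$. For large $b$, $\sigma(b)$ is admissible for $b$. Therefore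
\begin{multline*}
\limsup_{b\to\infty}\Big\|\int\rho\,dm_{b,\sigma(b)}-\int\rho\,dm_\infty\Big\|_1\\
\le\limsup_{b\to\infty}\Big\|\int\rho\,dm_{b,\sigma(b)}-\int\rho\,dm_{w,\sigma(b)}\Big\|_1+\Big\|\int\rho\,dm_w-\int\rho\,dm_\infty\Big\|_1,
\end{multline*}
and the right side tends to $0$ as $j_0\to\infty$ by Proposition \ref{prop:uniform} and (i). Replacing $\rho$ by $\rho_{\sigma(b)}$ costs at most $\int|\rho_{\sigma(b)}-\rho|\,ds$ in $L^1$, which tends to $0$ by dominated convergence.

(iii) Fix $q$ and $\kappa$ as in Proposition \ref{prop:short}. For an open interval $I$ we have $m_\infty(I)\le\liminf_bm_b(I)$ almost surely, by approximating $\mathbf{1}_I$ from below in $C_c$. Fatou's lemma gives $\mathbb{E}[m_\infty(I)^q]\le C|I|^{1+\kappa}$ for $|I|\le1$, so $\mathbb{E}[\max_{I\in\mathcal{I}_n}m_\infty(I)^q]\le C2^n2^{-n(1+\kappa)}\to0$. The maximum is nonincreasing in $n$, since each interval of $\mathcal{I}_{n+1}$ lies in one of $\mathcal{I}_n$; hence it tends to $0$ almost surely. It bounds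 the mass of every non-dyadic point of $[0,1]$, and the countably many dyadic points are almost surely not charged by (i). The same argument applies to each interval $[l,l+1]$, $l\in\mathbb{Z}$.

(iv) Finiteness follows from $\mathbb{E}V_\infty=1$. For positivity we want a zero--one law: changing finitely many $\alpha(p)$ should not change whether $m_\infty=0$. The obstacle is that $L_p$ may vanish for small $p$, so we first remove those primes. Take $p_1$ for $A=0$. For $w\ge p_1$ let $f^{(w)}$ be the multiplicative function that agrees with $f$ on powers of primes $p>w$ and vanishes on $p^k$, $k\ge1$, for $p\le w$. It satisfies (a$'$), as $\mathcal{E}$ changes by $O(1)$, and (b). By (i) and (iii) for $f^{(w)}$, the measures $D_{(w,b]}(s)\,ds$ converge almost surely, against all of $C_c$ at once, to a measure $m^{(w)}$ that is measurable with respect to $\sigma(\alpha(p):p>w)$, has no atoms and has mean Lebesgue measure. For $1\le a\le w<b$ we have $D_{(a,b]}=D_{(a,w]}D_{(w,b]}$, and $\varphi D_{(a,w]}\in C_c$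 for $\varphi\in C_c$. Letting $b\to\infty$ gives, almost surely,
\[
m^{(p_1)}=D_{(p_1,w]}\,m^{(w)}\quad(w>p_1),\qquad m_\infty=D_{p_1}\,m^{(p_1)} .
\]
The density $D_{(p_1,w]}$ is strictly positive, because $|L_p|\ge\frac12$ for $p>p_1$. So the event $\{m^{(p_1)}=0\}$ agrees up to a null set with $\{m^{(w)}=0\}$ and is independent of $\mathcal{F}_w$, for every $w$. It is then independent of $\mathcal{F}$, hence of itself, and has probability $0$ or $1$. As $\mathbb{E}m^{(p_1)}([0,1])=1$, the probability is $0$.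

Finally $L_p(0,s)=F_p(\alpha(p)p^{-is})$, where $F_p(z)=1+\sum_{k\ge1}f(p^k)p^{-k/2}z^k$ is analytic for $|z|<2^{c/2}$ by (b), and $F_p(0)=1$. So $F_p$ has finitely many zeros on the unit circle, and the set $\mathcal{Z}=\{s:D_{p_1}(s)=0\}$ is countable. As $m^{(p_1)}$ is almost surely nonzero and without atoms, it charges the complement of $\mathcal{Z}$, where $D_{p_1}>0$. Hence $m_\infty\ne0$, and $V_\infty>0$ because $\rho>0$.
\end{proof}

\section{Moments of the partial sums}\label{sec:sums}

Fix $q\in(1,1/\theta)$ and $K=\lceil q\rceil$. Let $d_K(n)$ be the number of ordered factorizations $n=c_1\cdots c_K$, and let $g_K=g\,d_K$, a multiplicative function with $g_K\ge g$.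

\subsection{Three inequalities}

\emph{Hypercontractivity.} For finitely supported complex $(a_n)$,
\begin{equation}\label{eq:hyper}
\Big\|\sum_na_n\alpha(n)\Big\|_{2q}^2\le\sum_n|a_n|^2d_K(n).
\end{equation}
Indeed $d_K(mn)\le d_K(m)d_K(n)$, because every factorization $mn=c_1\cdots c_K$ has the form $c_i=a_i'b_i'$ with $\prod a_i'=m$ and $\prod b_i'=n$, as one sees by distributing the primes one at a time. By \eqref{eq:orth} and the Cauchy--Schwarz inequality,
\[
\mathbb{E}\Big|\sum_na_n\alpha(n)\Big|^{2K}=\sum_M\Big|\sum_{n_1\cdots n_K=M}\prod_ia_{n_i}\Big|^2\le\sum_Md_K(M)\sum_{n_1\cdots n_K=M}\prod_i|a_{n_i}|^2\le\Big(\sum_n|a_n|^2d_K(n)\Big)^K,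
\]
and $2q\le2K$. To use \eqref{eq:hyper} we need crude bounds for $g_K$. Let $\varrho=1+c/2$. Then $g_K(p)\le C$ and, since $(1-c)\varrho\le1-c/2$ and $d_K(p^k)\le(k+1)^{K-1}$, $g_K(p^k)+g_K(p^k)^\varrho\le Ck^C2^{k(1-c/2)}$ for $k\ge2$. The ratio $2^{1-c/2}/p$ is at most $2^{-c/2}<1$, so
\begin{equation}\label{eq:gKp}
\sum_{k\ge2}\big(g_K(p^k)+g_K(p^k)^\varrho\big)p^{-k}\le Cp^{-2}.
\end{equation}
For a multiplicative $\psi\ge0$ we have $\sum_{n\le z}\psi(n)\le z\prod_{p\le z}\sum_{k\ge0}\psi(p^k)p^{-k}$. Hence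
\begin{equation}\label{eq:gK}
\sum_{n\le z}g_K(n)+\sum_{n\le z}g_K(n)^\varrho\le Cz(1+\log z)^C\qquad(z\ge1).
\end{equation}
Compared with $N(z)$ this loses powers of $\log z$, so \eqref{eq:hyper} serves only for terms where more than that can be saved.

\emph{Burkholder's inequality.} For a finite complex martingale difference sequence $(\xi_i)$, $\|\sum_i\xi_i\|_{2q}^2\le C\|\sum_i|\xi_i|^2\|_q$, with $C$ depending only on $q$.

\emph{The dual Doob inequality.} For finitely many $X_i\ge0$ and increasing $\sigma$-fields $\mathcal{G}_i$,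
\begin{equation}\label{eq:dualdoob}
\Big\|\sum_i\mathbb{E}[X_i\mid\mathcal{G}_i]\Big\|_q\le q\Big\|\sum_iX_i\Big\|_q .
\end{equation}
For $0\le Y\in L^{q'}$ with $\frac1q+\frac1{q'}=1$, we have $\mathbb{E}[Y\sum_i\mathbb{E}[X_i\mid\mathcal{G}_i]]=\sum_i\mathbb{E}[X_i\mathbb{E}[Y\mid\mathcal{G}_i]]\le\|\sum_iX_i\|_q\|\sup_i\mathbb{E}[Y\mid\mathcal{G}_i]\|_{q'}$, and Doob's constant is $q'/(q'-1)=q$. Duality gives \eqref{eq:dualdoob}.

\subsection{Decomposition by the largest prime factor}

For $1\le p\le x$ prime and $\varepsilon\in(0,1)$ define $Z_{x,p}$ and $R_{x,\varepsilon}$ by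
\begin{equation}\label{eq:decomp}
Z_{x,p}=N(x)^{-1/2}\alpha(p)f(p)\,s_{x/p}^{<p},\qquad S_x=\sum_{x^\varepsilon<p\le x}Z_{x,p}+R_{x,\varepsilon}.
\end{equation}
The variable $Z_{x,p}$ collects the $n\le x$ with $P(n)=p$ and $p^2\nmid n$. It is $\alpha(p)$ times an $\mathcal{F}_{<p}$-measurable variable, so the $Z_{x,p}$ are martingale differences.

\begin{proposition}\label{prop:sums}
\begin{itemize}
\item[(i)] For $x\ge1$, $\|s_x\|_{2q}^2\le Cx(1+\log x)^{\theta-1}$. Consequently $\sup_{x\ge1}\|S_x\|_{2q}<\infty$.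
\item[(ii)] For $\varepsilon=e^{-J}$ with $J\ge1$ an integer, $\limsup_{x\to\infty}\mathbb{E}|R_{x,\varepsilon}|^2\le C\sum_{j\ge J}e^{j-e^j}$, with $C$ independent of $J$.
\end{itemize}
\end{proposition}

\begin{proof}
For bounded $x$, (i) holds because $s_x$ is bounded; the second claim in (i) follows from the first by \eqref{eq:N}. Let $x$ be large and $y_*=\exp(\sqrt{\log x})$. Split the integers $n\le x$ into three classes: (I) $P(n)\le y_*$; (II) $P(n)>y_*$ and $P(n)^2\mid n$; (III) $P(n)>y_*$ and $P(n)^2\nmid n$. Call a quantity \emph{negligible} if it is $o(x(\log x)^{\theta-1})$.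

\emph{Class \textup{(I)}.} Let $\delta=1/\log y_*$. By \eqref{eq:hyper} and Rankin's trick $1\le(x/n)^{1-\delta}$, the squared $L^{2q}$ norm of this part of $s_x$ is at most
\[
\sum_{n\in\mathrm{(I)}}g_K(n)\le x^{1-\delta}\prod_{p\le y_*}\Big(1+\sum_{k\ge1}g_K(p^k)p^{-k(1-\delta)}\Big)\le xe^{-\sqrt{\log x}}(\log x)^C .
\]
Here $x^{-\delta}=e^{-\sqrt{\log x}}$ and $p^\delta\le e$. The terms $k=1$ are $O(1/p)$. For $k\ge2$ the terms are at most $Ck^C(2^{1-c}p^{-1+\delta})^k$, and the ratio $2^{1-c}p^{-1+\delta}$ is both at most $2^{-c/2}$, once $\delta\le c/2$, and at most $2e/p$; so these terms sum to $O(p^{-2})$.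

\emph{Class \textup{(II)}.} Write $n=p^km$ with $p=P(n)$, $k\ge2$, $P(m)<p$. By \eqref{eq:hyper}, \eqref{eq:gK} and \eqref{eq:gKp} the squared norm is at most
\[
\sum_{n\in\mathrm{(II)}}g_K(n)\le\sum_{p>y_*}\sum_{k\ge2}g_K(p^k)\sum_{m\le x/p^k}g_K(m)\le Cx(\log x)^C\sum_{p>y_*}p^{-2}\le\frac{Cx(\log x)^C}{y_*}.
\]
Both bounds are negligible.

\emph{Class \textup{(III)}.} This part is the martingale $\sum_{y_*<p\le x}\alpha(p)f(p)s_{x/p}^{<p}$, whose increments have squared modulus $g(p)|s_{x/p}^{<p}|^2$. For integers $0\le j<\frac12\log\log x$ let $\mathcal{P}_j$ be the set of primes $p>y_*$ with $x^{e^{-j-1}}<p\le x^{e^{-j}}$. Since $x^{e^{-j}}>y_*$ exactly when $j<\frac12\log\log x$, these sets partition the primes in $(y_*,x]$. By Burkholder's and Minkowski's inequalities the squared $L^{2q}$ norm is at most $C\sum_j\Xi_j$, where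
\[
\Xi_j=\Big\|\sum_{p\in\mathcal{P}_j}g(p)|s_{x/p}^{<p}|^2\Big\|_q .
\]
Plancherel's identity needs one smoothness level for all terms and an integral in place of the sum over $p$. The first is supplied by \eqref{eq:dualdoob}. Let $y=x^{e^{-j}}$. By \eqref{eq:condexp} and Jensen's inequality $|s_{x/p}^{<p}|^2\le\mathbb{E}[|s_{x/p}^{\le y}|^2\mid\mathcal{F}_{<p}]$ for $p\in\mathcal{P}_j$, so $\Xi_j\le q\|\sum_{p\in\mathcal{P}_j}g(p)|s_{x/p}^{\le y}|^2\|_q$. For the second, let $X=(\log x)^{B}$ with a large constant $B$, and average $|a|^2\le2|a'|^2+2|a-a'|^2$ over $t\in[p,p(1+1/X)]$: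
\begin{equation}\label{eq:smooth}
|s_{x/p}^{\le y}|^2\le\frac{2X}p\int_p^{p(1+1/X)}|s_{x/t}^{\le y}|^2dt+\frac{2X}p\int_p^{p(1+1/X)}|s_{x/p}^{\le y}-s_{x/t}^{\le y}|^2dt .
\end{equation}

\emph{The second term of \eqref{eq:smooth}.} By \eqref{eq:hyper} and $g(p)\le C$, its total contribution to $\sum_j\Xi_j$ is at most $C\sum_{y_*<p\le x}\Sigma(x/p)$, where $\Sigma(z)$ is the sum of $g_K(m)$ over $z/(1+1/X)\le m\le z$. If $X\le z\le x$, there are at most $z/(X+1)+1\le2z/X$ such $m$, and H\"older's inequality with \eqref{eq:gK} gives $\Sigma(z)\le(2z/X)^{1-1/\varrho}(Cz(\log x)^C)^{1/\varrho}\le z(\log x)^{-2}$ once $B$ and $x$ are large. These $p$ contribute $O(x\log\log x/\log^2x)$. If $z<X$, then $\Sigma(z)\le Cz(\log\log x)^C$ by \eqref{eq:gK}. The range $x/X<p\le x$ is covered by $O(\log\log x)$ dyadic intervals, on each of which $\sum1/p\le C/\log x$ by Chebyshev's bound, so these $p$ contribute $O(x(\log\log x)^{C+1}/\log x)$. Both bounds are negligible because $\theta>0$.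

\emph{The first term of \eqref{eq:smooth}.} Summed over $\mathcal{P}_j$ with weights $g(p)$, it equals $2\int|s_{x/t}^{\le y}|^2w(t)\,dt$, where $w(t)$ is the sum of $g(p)X/p$ over $p\in\mathcal{P}_j$ with $p\le t\le p(1+1/X)$. The function $w$ vanishes outside $[\max(y_*,x^{e^{-j-1}}),2x^{e^{-j}}]$. The primes in question lie in an interval of length $T=t/(X+1)$ inside $[t/2,t]$, and $T\ge\sqrt t/2$ since $t\ge y_*\ge X^2$ for large $x$. The Brun--Titchmarsh inequality states that an interval of length $T\ge2$ contains at most $CT/\log T$ primes. Hence $w(t)\le C/\log t\le Ce^j/\log x$. With $z=x/t$, the first term contributes at most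
\[
\frac{Cxe^j}{\log x}\int_{z\ge\max(1,\,x^{1-e^{-j}}/2)}|s_z^{\le y}|^2\,\frac{dz}{z^2}.
\]
Extending the integral to all $z\ge1$ would give a bound of order $x(\log x)^{\theta-1}e^{j(1-\theta)}$, which is not summable in $j$. We must use that $z$ is large compared with $y$, and we do so by shifting the line to the left. For $j\ge1$ we have $z\ge x^{1-1/e}/2\ge x^{1/2}$, so with $\sigma=-1/\log y$,
\[
z^{-2}=z^{-2-2\sigma}z^{-2/\log y}\le z^{-2-2\sigma}x^{-1/\log y}=z^{-2-2\sigma}e^{-e^j}.
\]
For $j=0$ take $\sigma=0$; the factor $e^{-e^j}$ is then a constant. In both cases $\sigma$ is admissible for $y\ge y_*$ with $A=1$ when $x$ is large. By \eqref{eq:plancherel}, Lemma \ref{lem:primes}(iv) and \eqref{eq:Lq}, the $L^q$ norm of the first term is at most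
\[
\frac{Cxe^j}{\log x}\,e^{-e^j}(e^{-j}\log x)^\theta\le Cx(\log x)^{\theta-1}e^{j-e^j}.
\]
This is the only place in this section where $q<1/\theta$ is used.

We have shown $\Xi_j\le Cx(\log x)^{\theta-1}e^{j-e^j}+\mathrm{Err}_j$ with $\sum_j\mathrm{Err}_j$ negligible. This proves (i). For (ii), let $x$ be so large that $x^\varepsilon>y_*$. Then $R_{x,\varepsilon}$ consists of classes (I), (II) and the part of class (III) with $P(n)\in\mathcal{P}_j$, $j\ge J$. By \eqref{eq:orth},
\[
N(x)\,\mathbb{E}|R_{x,\varepsilon}|^2=\sum_{n\in\mathrm{(I)}\cup\mathrm{(II)}}g(n)+\sum_{j\ge J}\mathbb{E}\sum_{p\in\mathcal{P}_j}g(p)|s_{x/p}^{<p}|^2\le\sum_{n\in\mathrm{(I)}\cup\mathrm{(II)}}g_K(n)+\sum_{j\ge J}\Xi_j,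
\]
and (ii) follows from \eqref{eq:N}.
\end{proof}

\section{The conditional variance}\label{sec:variance}

The conditional variance of the martingale in \eqref{eq:decomp} is
\[
T_x^\varepsilon=\sum_{x^\varepsilon<p\le x}\mathbb{E}\big[|Z_{x,p}|^2\mid\mathcal{F}_{<p}\big]=\frac1{N(x)}\sum_{x^\varepsilon<p\le x}g(p)|s_{x/p}^{<p}|^2 .
\]
We first treat weighted integrals as in \eqref{eq:heurvar}. For $y\ge2$ let $\mu_y$ be the random measure on $[0,\infty)$ given by
\[
\mu_y(h)=\frac1{\Pi(y)}\int_1^\infty h\Big(\frac{\log z}{\log y}\Big)|s_z^{\le y}|^2\frac{dz}{z^2}.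
\]

\begin{lemma}\label{lem:mu}
There is a deterministic probability measure $\nu$ on $[0,\infty)$ such that $\mu_y(h)\to\nu(h)V_\infty$ in $L^1$ as $y\to\infty$, for every bounded, compactly supported $h$ with finitely many discontinuities.
\end{lemma}

\begin{proof}
Fix $\beta\ge0$, let $e_\beta(v)=e^{-2\beta v}$, take $A=\beta$ and $\sigma=\beta/\log y$. Since $e_\beta(\log z/\log y)=z^{-2\sigma}$, identity \eqref{eq:plancherel} gives
\[
\mu_y(e_\beta)=\frac{\Pi_\sigma(y)}{\Pi(y)}\cdot\frac1{2\pi}\int\rho_\sigma\,dm_{y,\sigma}.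
\]
For $\beta=0$ this shows that $\mathbb{E}\mu_y$ is a probability measure. We compute the limit of the ratio. Fix $a\ge2$. Lemma \ref{lem:primes}(i) with $u=0$, applied with $\sigma$ and with $0$, gives after rescaling $v$
\[
\sum_{a<p\le y}g(p)\big(p^{-1-2\sigma}-p^{-1}\big)=\theta\int_{\log a/\log y}^1(e^{-2\beta v}-1)\frac{dv}v+O(\mathcal{R}(a,\infty)).
\]
The primes $p\le a$ contribute $o(1)$ as $y\to\infty$. Letting $y\to\infty$ and then $a\to\infty$, we see that the sum over all $p\le y$ tends to $\log\Phi(\beta)$, where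
\[
\Phi(\beta)=\exp\Big(\theta\int_0^1(e^{-2\beta v}-1)\frac{dv}v\Big).
\]
The remainders $\log\mathbb{E}|L_p(\sigma,0)|^2-g(p)p^{-1-2\sigma}$ are $O(p^{-2})$ uniformly for $p\le y$ by \eqref{eq:expansion}, and each tends to its value at $\sigma=0$. By dominated convergence $\Pi_\sigma(y)/\Pi(y)\to\Phi(\beta)$, and Proposition \ref{prop:limit}(ii) gives $\mu_y(e_\beta)\to\Phi(\beta)V_\infty$ in $L^1$.

Taking expectations, the Laplace transforms of the probability measures $\mathbb{E}\mu_y$ converge to $\Phi$, which is continuous with $\Phi(0)=1$. By the continuity theorem for Laplace transforms, $\mathbb{E}\mu_y$ converges weakly to a probability measure $\nu$ with $\nu(e_\beta)=\Phi(\beta)$. So the claim holds for $h=e_\beta$. A continuous $h$ on $[0,\infty)$ that vanishes at infinity is a continuous function of $e^{-2v}\in[0,1]$ vanishing at $0$, so by the Weierstrass theorem it is a uniform limit of linear combinations $\tilde h$ of $e_1,e_2,\dots$. Since $\|\mu_y(h-\tilde h)\|_1$ and $\|\nu(h-\tilde h)V_\infty\|_1$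 are at most $\|h-\tilde h\|_\infty$, the claim holds for such $h$.

For discontinuous $h$ we need that short intervals carry little mass. By $\mathbb{E}|s_z^{\le y}|^2\le N(z)$, \eqref{eq:N} and $\Pi(y)\ge C^{-1}(\log y)^\theta$, for $v\ge0$ and $\eta>0$,
\[
\mathbb{E}\mu_y([v,v+\eta])\le\frac C{\Pi(y)}\int_{v\log y}^{(v+\eta)\log y}(1+t)^{\theta-1}dt\le\frac{C(\eta\log y)^\theta}{\Pi(y)}\le C\eta^\theta .
\]
Weak convergence gives $\nu(U)\le\liminf\mathbb{E}\mu_y(U)\le C\eta^\theta$ for relatively open intervals $U$ of length $\eta$. Let $\chi:[0,\infty)\to[0,1]$ be continuous, zero near the discontinuities of $h$, and equal to $1$ outside open intervals of length $\eta$ around them. Then $h\chi$ is continuous with compact support, and replacing $h$ by $h\chi$ changes both sides by $O_h(\eta^\theta)$ in $L^1$. Let $\eta\to0$.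
\end{proof}

\begin{proposition}\label{prop:variance}
Let $\varepsilon=e^{-J}$ with $J\ge1$ an integer. There is a constant $c_\varepsilon\in[0,1]$ with $T_x^\varepsilon\to c_\varepsilon V_\infty$ in $L^1$ as $x\to\infty$. Moreover $1-c_\varepsilon=\lim_x\mathbb{E}|R_{x,\varepsilon}|^2$, and $c_\varepsilon\to1$ as $J\to\infty$.
\end{proposition}

\begin{proof}
As in Section \ref{sec:sums} we pass to a common smoothness level and to an integral, but now with asymptotic equality. Since we want convergence in $L^1$ of squares, second moments of the sums suffice: we use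
\begin{equation}\label{eq:squares}
\big\||a|^2-|a'|^2\big\|_1\le\|a-a'\|_2\big(\|a\|_2+\|a'\|_2\big),
\end{equation}
and $\|s_z^{<p}\|_2^2,\|s_z^{\le y}\|_2^2\le N(z)$. Let $\varepsilon=\tau_0<\dots<\tau_L=1$ be a partition of mesh at most $\eta\in(0,1)$, and $u_i=x^{\tau_i}$. Constants $C_\varepsilon$ may depend on $\varepsilon$, but not on $\eta$, on the partition or on the parameter $\delta$ below.

\emph{A prime sum.} For $x$ large, $x^\varepsilon\le u<v\le x$ and $1\le z\le x$,
\begin{equation}\label{eq:primesum}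
\sum_{u<p\le\min(v,z)}\frac zp\Big(1+\log\frac zp\Big)^{\theta-1}\le\frac{C_\varepsilon z}{\log x}\Big(\Big(\log\frac vu\Big)^\theta+1\Big).
\end{equation}
Group the primes by $l=\lfloor\log(z/p)\rfloor\ge0$. A nonempty group lies in $(t/e,t]$ with $t=ze^{-l}>x^\varepsilon$, so $\sum1/p\le e\pi(t)/t\le C_\varepsilon/\log x$ over it. At most $M\le\log(v/u)+2$ consecutive values of $l$ occur, and the sum of $(1+l)^{\theta-1}$ over them is at most $\sum_{l=1}^Ml^{\theta-1}\le M^\theta/\theta$.

\emph{Step 1: freezing the smoothness level.} Let $p\in(u_{i-1},u_i]$ and $z=x/p$. The difference $s_z^{<p}-s_z^{\le u_{i-1}}$ is the sum over $m\le z$ with $u_{i-1}<P(m)<p$; it is empty when $u_{i-1}\ge\sqrt x$, the case of Section \ref{subsec:sqrt}. Sort these $m$ by $p'=P(m)$ and the exact power of $p'$ dividing $m$. For $x\ge x_0(\varepsilon,\eta)$,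
\begin{multline*}
\|s_z^{<p}-s_z^{\le u_{i-1}}\|_2^2\le\sum_{u_{i-1}<p'\le u_i}\sum_{k\ge1}g(p'^k)N(z/p'^k)\\
\le\frac{C_\varepsilon z}{\log x}\big((\eta\log x)^\theta+1\big)+Czx^{-\varepsilon}\le C_\varepsilon\eta^\theta z(1+\log z)^{\theta-1}.
\end{multline*}
The terms $k=1$ are bounded by \eqref{eq:N} and \eqref{eq:primesum}, the terms $k\ge2$ by $N(t)\le Ct$ and \eqref{eq:gKp}. In the last inequality, each term is at most $C_\varepsilon\eta^\theta z(\log x)^{\theta-1}$ for large $x$, and $(\log x)^{\theta-1}\le2(1+\log z)^{\theta-1}$ because $1+\log z\le2\log x$ and $0<\theta<1$. Now \eqref{eq:squares}, \eqref{eq:N} and \eqref{eq:primesum} with $u=x^\varepsilon$, $v=z=x$ give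
\begin{equation}\label{eq:step1}
\Big\|T_x^\varepsilon-\frac1{N(x)}\sum_{i=1}^L\sum_{u_{i-1}<p\le u_i}g(p)|s_{x/p}^{\le u_{i-1}}|^2\Big\|_1\le C_\varepsilon\eta^{\theta/2}\qquad(x\ge x_0(\varepsilon,\eta)).
\end{equation}

\emph{Step 2: from primes to an integral.} Fix the partition and $i$, and write $\tilde s_z=s_z^{\le u_{i-1}}$. We claim that
\begin{equation}\label{eq:step2}
\frac1{N(x)}\Big\|\sum_{u_{i-1}<p\le u_i}g(p)|\tilde s_{x/p}|^2-\theta\int_{u_{i-1}}^{u_i}|\tilde s_{x/t}|^2\frac{dt}{\log t}\Big\|_1\longrightarrow0 .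
\end{equation}
Hypothesis (a$'$) gives asymptotics for $\sum g(p)$ only over intervals $(t,(1+\delta)t]$ with $\delta$ fixed, so we compare both sides on such blocks. Let $\delta\in(0,1)$. For large $x$ split $(u_{i-1},u_i]$ into blocks $(t_l,t_{l+1}]$ with constant ratio $t_{l+1}/t_l\in[1+\delta/2,1+\delta]$, and let $z_l=x/t_l>1$, $\gamma_l=\sum_{t_l<p\le t_{l+1}}g(p)$, $I_l=\theta\int_{t_l}^{t_{l+1}}dt/\log t\le\delta t_l/\log t_l$. By (a$'$),
\[
\gamma_l-I_l=-\theta\int_{t_l}^{t_{l+1}}\frac{dt}{\log^2t}+\mathcal{E}(t_{l+1})-\mathcal{E}(t_l)=o\Big(\frac{\delta t_l}{\log t_l}\Big)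
\]
as $x\to\infty$ with $\delta$ fixed, uniformly in $l$ since $t_l\ge x^\varepsilon$.

Next we bound the variation of $\tilde s_{x/t}$ over a block. By \eqref{eq:N}, $N(z)=H'z(1+\log z)^{\theta-1}(1+\omega_1(z))$ with $\omega_1$ bounded on $[1,\infty)$ and $\omega_1(z)\to0$. Let $z\ge1+\delta$, $z'=z/(1+\delta)$ and $\lambda=((1+\log z')/(1+\log z))^{\theta-1}\in[1,2]$. Then
\[
\frac{N(z)-N(z')}{H'z(1+\log z)^{\theta-1}}=1-\frac\lambda{1+\delta}+\omega_1(z)-\frac{\lambda\,\omega_1(z')}{1+\delta}\le\delta+|\omega_1(z)|+2|\omega_1(z')|.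
\]
For $1\le z<1+\delta$ we have $N(z)-N(z')=1$. So for all $z\ge1$, $N(z)-N(z/(1+\delta))\le C(\delta+\omega(z))z(1+\log z)^{\theta-1}$ with $\omega(z)=\mathbf{1}_{z<2}+\sup\{|\omega_1(t)|:t\ge\max(1,z/2)\}$, which is bounded, nonincreasing, independent of $\delta$, and tends to $0$. For $t\in(t_l,t_{l+1}]$ we have $z_l/(1+\delta)\le x/t\le z_l$, hence $\|\tilde s_{x/t}-\tilde s_{z_l}\|_2^2\le N(z_l)-N(z_l/(1+\delta))$, and by \eqref{eq:squares}
\[
\big\||\tilde s_{x/t}|^2-|\tilde s_{z_l}|^2\big\|_1\le C(\delta+\omega(z_l))^{1/2}z_l(1+\log z_l)^{\theta-1}.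
\]
On the block $(t_l,t_{l+1}]$ the difference in \eqref{eq:step2} equals
\[
\sum_pg(p)\big(|\tilde s_{x/p}|^2-|\tilde s_{z_l}|^2\big)+(\gamma_l-I_l)|\tilde s_{z_l}|^2+\theta\int\big(|\tilde s_{z_l}|^2-|\tilde s_{x/t}|^2\big)\frac{dt}{\log t}.
\]
Using $t_lz_l=x$, $\log t_l\ge\varepsilon\log x$ and $x/(N(x)\log x)\le C(\log x)^{-\theta}$, the left side of \eqref{eq:step2} is at most
\[
\frac{C_\varepsilon}{(\log x)^\theta}\sum_l\delta(1+\log z_l)^{\theta-1}\big[(\delta+\omega(z_l))^{1/2}+o(1)\big].
\]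
The numbers $\log z_l$ lie in $[0,\log x]$ with spacing at least $\log(1+\delta/2)\ge\delta/4$. Comparing with an integral, $\sum_l\delta(1+\log z_l)^{\theta-1}\le\delta+4\int_0^{\log x}(1+t)^{\theta-1}dt\le C(\log x)^\theta$, while for fixed $z^*\geq1$ the terms with $z_l\le z^*$ sum to at most $1+4\log z^*$. So the upper limit as $x\to\infty$ is at most $C_\varepsilon(\delta+\omega(z^*))^{1/2}$. Letting $z^*\to\infty$ and $\delta\to0$ proves \eqref{eq:step2}.

\emph{Step 3: the integrals.} Let $\tau=\tau_{i-1}$ and $y=u_{i-1}=x^\tau$. With $z=x/t$ and $v=\log z/\log y$ we have $\log t=(\tau^{-1}-v)\log y$, so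
\[
\frac\theta{N(x)}\int_{u_{i-1}}^{u_i}|s_{x/t}^{\le y}|^2\frac{dt}{\log t}=\frac{\theta x\,\Pi(y)}{N(x)\log y}\,\mu_y(h_i),\qquad h_i(v)=\frac{1}{\tau^{-1}-v}\,\mathbf{1}_{[(1-\tau_i)/\tau,\,(1-\tau)/\tau]}(v).
\]
On the support of $h_i$ we have $\tau^{-1}-v\ge1$, so Lemma \ref{lem:mu} applies. By \eqref{eq:N} and Lemma \ref{lem:primes}(iv) the prefactor tends to $\theta H\tau^{\theta-1}/H'$. So the expression converges in $L^1$ to a constant multiple of $V_\infty$.

\emph{Conclusion.} By \eqref{eq:step1}, \eqref{eq:step2} and Step 3, each partition of mesh at most $\eta$ has a constant $c_{\mathrm{part}}\ge0$ with $\limsup_x\|T_x^\varepsilon-c_{\mathrm{part}}V_\infty\|_1\le C_\varepsilon\eta^{\theta/2}$. As $\mathbb{E}V_\infty=1$, two such constants differ by at most $2C_\varepsilon\eta^{\theta/2}$. So they converge to some $c_\varepsilon\ge0$ as the mesh tends to $0$, and $T_x^\varepsilon\to c_\varepsilon V_\infty$ in $L^1$. The terms of \eqref{eq:decomp} involve disjoint sets of integers, so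 \eqref{eq:orth} gives $\mathbb{E}T_x^\varepsilon=1-\mathbb{E}|R_{x,\varepsilon}|^2$. Hence $1-c_\varepsilon=\lim_x\mathbb{E}|R_{x,\varepsilon}|^2\ge0$, and this tends to $0$ as $J\to\infty$ by Proposition \ref{prop:sums}(ii).
\end{proof}

\section{Stable convergence and convergence of moments}\label{sec:clt}

We use the stable martingale central limit theorem in the following form; see \cite[Theorem 3.2 and Corollary 3.1]{HH} and \cite[Theorem 6.1]{HL}.

\begin{theorem}\label{thm:mclt}
Let $(\mathcal{G}_i)_{i\ge0}$ be a filtration, $\mathcal{G}_\infty=\sigma(\bigcup_i\mathcal{G}_i)$, $k_n\uparrow\infty$, and for each $n$ let $(X_{n,i})_{1\le i\le k_n}$ be real square-integrable martingale differences for $(\mathcal{G}_i)_{i\le k_n}$. Suppose that $\sum_i\mathbb{E}[X_{n,i}^2\mid\mathcal{G}_{i-1}]\to\Sigma^2$ in probability, with $\Sigma^2<\infty$ almost surely, and that $\sum_i\mathbb{E}[X_{n,i}^2\mathbf{1}_{|X_{n,i}|>\delta}\mid\mathcal{G}_{i-1}]\to0$ in probability for every $\delta>0$. Then $\mathbb{E}[Ye^{i\sum_iX_{n,i}}]\to\mathbb{E}[Ye^{-\Sigma^2/2}]$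 for every bounded $\mathcal{G}_\infty$-measurable $Y$.
\end{theorem}

A random limit $\Sigma^2$ is allowed here because all rows use the same filtration, as is the case when the primes are revealed in increasing order.

\begin{proof}[Proof of Theorem \ref{thm:main}]
The existence of $m_\infty$, the bounds $0<V_\infty<\infty$ and the finiteness of $\mathbb{E}[V_\infty^q]$ are in Proposition \ref{prop:limit}. Since $S_x$ depends only on $\lfloor x\rfloor$, let $x\to\infty$ through integers.

\emph{The martingale part.} Fix $\varepsilon=e^{-J}$ and $\zeta\in\mathbb{C}$. Let $X_{x,p}=\operatorname{Re}(\bar\zeta Z_{x,p})$ for $x^\varepsilon<p\le x$ and $X_{x,p}=0$ for $p\le x^\varepsilon$. These are bounded martingale differences for the filtration in which $\mathcal{G}_i$ is generated by $\alpha$ at the first $i$ primes; here $k_x=\pi(x)$ and $\mathcal{G}_\infty=\mathcal{F}$. From $(\operatorname{Re}w)^2=\frac12|w|^2+\frac12\operatorname{Re}(w^2)$ and $\mathbb{E}[\alpha(p)^2]=0$ we get $\mathbb{E}[X_{x,p}^2\mid\mathcal{F}_{<p}]=\frac12|\zeta|^2\mathbb{E}[|Z_{x,p}|^2\mid\mathcal{F}_{<p}]$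 for $p>x^\varepsilon$. By Proposition \ref{prop:variance} the conditional variance tends to $\Sigma^2=\frac12|\zeta|^2c_\varepsilon V_\infty$ in probability.

For the Lindeberg condition fix $q\in(1,1/\theta)$. By \eqref{eq:condexp} and Jensen's inequality $\|s_z^{<p}\|_{2q}\le\|s_z\|_{2q}$, and $\|s_z\|_{2q}^2\le Cz$ by Proposition \ref{prop:sums}(i). With $g(p)\le C$ and \eqref{eq:N},
\[
\sum_p\mathbb{E}|X_{x,p}|^{2q}\le\frac{C|\zeta|^{2q}}{N(x)^q}\sum_{p>x^\varepsilon}\Big(\frac xp\Big)^q\le C|\zeta|^{2q}(\log x)^{q(1-\theta)}x^{-\varepsilon(q-1)}\longrightarrow0 .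
\]
This is the reason for removing the primes up to $x^\varepsilon$. Since $X^2\mathbf{1}_{|X|>\delta}\le\delta^{2-2q}|X|^{2q}$, the conditional Lindeberg sum tends to $0$ in $L^1$.

Let $S_x^\varepsilon=\sum_{x^\varepsilon<p\le x}Z_{x,p}$. As $\operatorname{Re}(\bar\zeta G)$ is centered normal with variance $|\zeta|^2/2$ and independent of $\mathcal{F}$, Theorem \ref{thm:mclt} gives, for bounded $\mathcal{F}$-measurable $Y$,
\[
\mathbb{E}\big[Ye^{i\operatorname{Re}(\bar\zeta S_x^\varepsilon)}\big]\longrightarrow\mathbb{E}\big[Ye^{-|\zeta|^2c_\varepsilon V_\infty/4}\big]=\mathbb{E}\big[Ye^{i\operatorname{Re}(\bar\zeta\sqrt{c_\varepsilon V_\infty}\,G)}\big].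
\]
For $Y\ge0$ with $\mathbb{E}Y>0$ let $\mathbb{P}_Y=Y\,d\mathbb{P}/\mathbb{E}Y$. The display says that the characteristic functions on $\mathbb{C}\cong\mathbb{R}^2$ converge under $\mathbb{P}_Y$. By L\'evy's continuity theorem, $S_x^\varepsilon\to\sqrt{c_\varepsilon V_\infty}\,G$ in distribution under $\mathbb{P}_Y$.

\emph{Removing the truncation.} Let $Y\ge0$ be as above and let $\Psi:\mathbb{C}\to\mathbb{R}$ be bounded and Lipschitz with constant $\Lambda$. Since $|\Psi(S_x)-\Psi(S_x^\varepsilon)|\le\Lambda|R_{x,\varepsilon}|$, Proposition \ref{prop:variance} gives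
\[
\limsup_{x\to\infty}\big|\mathbb{E}[Y\Psi(S_x)]-\mathbb{E}[Y\Psi(\sqrt{c_\varepsilon V_\infty}\,G)]\big|\le\|Y\|_\infty\Lambda\sqrt{1-c_\varepsilon}.
\]
As $J\to\infty$, $c_\varepsilon\to1$, and $\mathbb{E}[Y\Psi(\sqrt{c_\varepsilon V_\infty}\,G)]\to\mathbb{E}[Y\Psi(\sqrt{V_\infty}\,G)]$ by bounded convergence. So \eqref{eq:stable} holds for such $Y$ and $\Psi$. Bounded Lipschitz functions determine weak convergence under $\mathbb{P}_Y$, which gives \eqref{eq:stable} for all bounded continuous $\Psi$; general $Y$ follow by linearity.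

\emph{Moments.} The case $q=0$ is trivial. Let $0<q<1/\theta$ and choose $q'\in(\max(1,q),1/\theta)$. For $M>0$, \eqref{eq:stable} with $Y=1$ gives $\mathbb{E}\min(|S_x|^{2q},M)\to\mathbb{E}\min(V_\infty^q|G|^{2q},M)$, and
\[
0\le\mathbb{E}|S_x|^{2q}-\mathbb{E}\min(|S_x|^{2q},M)\le M^{1-q'/q}\sup_x\mathbb{E}|S_x|^{2q'},
\]
where the supremum is finite by Proposition \ref{prop:sums}(i). Letting $M\to\infty$ and using the independence of $V_\infty$ and $G$ gives \eqref{eq:moments}.
\end{proof}

\section{Divergence of the moments from $q=1/\theta$ on}\label{sec:sharp}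

At $q=1/\theta$ the exponent $\kappa$ of Section \ref{subsec:threshold} vanishes, so $\mathbb{E}\sum_{I\in\mathcal{I}_n}m_\infty(I)^q$ should stay bounded below as $n\to\infty$. The sum itself tends to zero, because $m_\infty$ has no atoms. The two facts are compatible only if no integrable variable dominates the sums.

\begin{proof}[Proof of Theorem \ref{thm:sharp}]
Let $q=1/\theta>1$. We first show that $\mathbb{E}[m_\infty([0,1])^q]=\infty$. Take $A=0$. Let $I\in\mathcal{I}_n$ have left endpoint $t$ and length $\ell=2^{-n}$, and let $w=\exp(1/\ell)$, with $n$ so large that $w>p_1$. By Proposition \ref{prop:limit}(i) and Jensen's inequality, $\mathbb{E}[m_\infty(I)^q]\ge\mathbb{E}[m_w(I)^q]$. To bound $\|m_w(I)\|_q$ from below we test against $D_w(t)^{q-1}$, since $m_w(I)$ should be close to $\ell D_w(t)$. By H\"older's inequality,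
\begin{equation}\label{eq:lower}
\int_I\mathbb{E}\big[D_w(t)^{q-1}D_w(u)\big]du=\mathbb{E}\big[D_w(t)^{q-1}m_w(I)\big]\le\mathbb{E}[D_w(t)^q]^{(q-1)/q}\,\|m_w(I)\|_q .
\end{equation}
By \eqref{eq:mixed}, $\mathbb{E}[D_w(t)^q]^{(q-1)/q}\le C\ell^{-\theta(q-1)^2}$. For $u\in I$ the integrand on the left factors over the primes $p\le p_1$ and $p_1<p\le w$. Since $|u-t|\le\ell=1/\log w$, both $\Lambda_{(p_1,w]}(0)$ and $\Lambda_{(p_1,w]}(u-t)$ are of order $1/\ell$. The lower bound in Lemma \ref{lem:mixed}, with exponents $q-1$ and $1$, shows that the second factor is at least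
\[
C^{-1}\ell^{-\theta[(q-1)(q-2)+2(q-1)]}=C^{-1}\ell^{-\theta q(q-1)}.
\]
The first factor, $\mathbb{E}[D_{p_1}(t)^{q-1}D_{p_1}(u)]$, is by stationarity a function of $u-t$ alone. It is continuous by bounded convergence, and its value at $u=t$ is $\mathbb{E}[D_{p_1}(0)^q]\ge1$ by Jensen's inequality. So it is at least $\frac12$ for large $n$, uniformly in $I$. Now \eqref{eq:lower} gives $\|m_w(I)\|_q\ge C^{-1}\ell^{1-\theta(q-1)}$, and with $\theta q=1$,
\[
\mathbb{E}[m_\infty(I)^q]\ge C^{-1}\ell^{q-\theta q(q-1)}=C^{-1}\ell .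
\]
Summing over the $2^n$ intervals, $\mathbb{E}\sum_{I\in\mathcal{I}_n}m_\infty(I)^q\ge C^{-1}$ for all large $n$. On the other hand,
\[
\sum_{I\in\mathcal{I}_n}m_\infty(I)^q\le\Big(\max_{I\in\mathcal{I}_n}m_\infty(I)\Big)^{q-1}m_\infty([0,1])\le m_\infty([0,1])^q,
\]
and the middle term tends to $0$ almost surely by Proposition \ref{prop:limit}(iii). If $m_\infty([0,1])^q$ were integrable, dominated convergence would force the expectation of the sum to tend to $0$, a contradiction.

Since $\rho\ge\frac45$ on $[0,1]$, we have $V_\infty\ge\frac2{5\pi}m_\infty([0,1])$, so $\mathbb{E}[V_\infty^{1/\theta}]=\infty$. For any $q\ge1/\theta$, the inequality $V_\infty^{1/\theta}\le1+V_\infty^q$ gives $\mathbb{E}[V_\infty^q]=\infty$. By \eqref{eq:stable}, $\liminf_x\mathbb{E}|S_x|^{2q}\ge\mathbb{E}\min(V_\infty^q|G|^{2q},M)$ for every $M>0$, and the right side increases to $\Gamma(q+1)\mathbb{E}[V_\infty^q]=\infty$. Together with Theorem \ref{thm:main} and $V_\infty>0$, this gives the last sentence of the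 theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GW}
Ofir Gorodetsky and Mo Dick Wong, \emph{Martingale central limit theorem for random multiplicative functions}, arXiv:2405.20311 (2024).

\bibitem{HH}
Hall and Heyde, \emph{Martingale Limit Theory and its Application}, 1980.

\bibitem{HL}
H\"ausler and Luschgy, \emph{Stable Convergence and Stable Limit Theorems}, 2015.

\bibitem{Wirsing}
E. Wirsing, Math. Ann. 143 (1961), 75--102.

\end{thebibliography}
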